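\title{Signed bipartite planar graphs that avoid $S(K_3)$ need not have circular chromatic number at most $3$}

\begin{abstract}
For a graph $H$, let $S(H)$ be the signed bipartite graph obtained by replacing each edge of $H$ with a negative $4$-cycle. Naserasr and Wang proved that every signed bipartite planar graph of negative girth at least $6$ has circular chromatic number at most $3$, and their paper poses the problem of whether the same bound holds for every signed bipartite planar graph to which $S(K_3)$ admits no homomorphism. We show that it does not: there is a signed bipartite planar graph of circular chromatic number greater than $3$ to which $S(H)$ admits no homomorphism for any non-bipartite $H$. Consequently, forbidding $S(H)$ forces the bound $3$ if and only if $H$ is bipartite. The proof reduces the coloring problem to a parity problem about disjoint cycles in plane cubic graphs.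
\end{abstract}

\section{Introduction}

All graphs are finite and nonempty, and parallel edges are allowed unless a graph is called simple. A \emph{signed graph} $(G,\sigma)$ is a graph $G$ with a \emph{signature} $\sigma\colon E(G)\to\{+,-\}$; we identify the signs with $\pm1$ in order to multiply them. It is \emph{bipartite} or \emph{planar} if $G$ is. Every signed graph in this paper is bipartite, so loops play no role. \emph{Switching} at a vertex $v$ changes the sign of every edge incident to $v$, and two signatures are \emph{equivalent} if one is obtained from the other by a sequence of switchings. A \emph{homomorphism} $(G,\sigma)\to(G',\sigma')$ is a graph homomorphism from $G$ to $G'$, mapping vertices to vertices and edges to edges and preserving incidence, that preserves the signs of the edges after $\sigma$ has been replaced by a suitable equivalent signature. A cycle is \emph{negative} if it has an odd number of negative edges, and the \emph{negative girth} is the length of a shortest negative cycle (infinite if there is none); two parallel edges form a cycle of length $2$.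

For a real number $r\ge2$, a \emph{circular $r$-coloring} of $(G,\sigma)$ assigns to each vertex a point of a circle of circumference $r$ so that the ends of each positive edge are at circular distance at least $1$ and the ends of each negative edge are at circular distance at most $\frac r2-1$. The \emph{circular chromatic number} $\chi_c(G,\sigma)$ is the infimum of the $r$ for which such a coloring exists. The distances from a point to $y$ and to the antipode of $y$ add up to $\frac r2$, so a negative edge asks that one end be at distance at least $1$ from the antipode of the other. Hence switching at $v$ and moving $v$ to its antipode turns a circular $r$-coloring for one signature into a circular $r$-coloring for the other, and $\chi_c$ does not change under switching. If $G$ is bipartite and all edges are positive, then two antipodal points on a circle of circumference $2$ suffice. So for signed bipartite graphs $\chi_c$ exceeds $2$ only when the negative edges cannot be switched away.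

Two constructions connect signed bipartite graphs with the $3$-coloring of ordinary graphs. For a loopless graph $H$, let $S(H)$ be the signed bipartite graph obtained from $H$ by replacing each edge $uv$ with a negative $4$-cycle $u\,x\,v\,y$ through two new vertices $x$ and $y$. Let $(K_{3,3},M)$ be the graph $K_{3,3}$ in which the edges of a perfect matching $M$ are negative and the other six edges are positive. It is known that a signed bipartite graph $(G,\sigma)$ satisfies $\chi_c(G,\sigma)\le3$ if and only if $(G,\sigma)\to(K_{3,3},M)$; a short proof is given in Lemma~\ref{lem:admissible}. The following problem is posed by Naserasr and Wang~\cite{NW}.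

\begin{quote}
\textbf{Question.} Let $(G,\sigma)$ be a signed bipartite planar graph with $S(K_3)\not\to(G,\sigma)$. Is $\chi_c(G,\sigma)\le3$? Equivalently, does $(G,\sigma)\to(K_{3,3},M)$ hold?
\end{quote}

Some hypothesis is needed, and the two extreme cases both suggest that this one suffices. At one extreme are the graphs $S(H)$ themselves, in which every edge lies on a negative $4$-cycle. For a simple graph $H$ we show in Example~\ref{ex:SH} that $S(H)\to(K_{3,3},M)$ if and only if $H$ is $3$-colorable, and that $S(K_3)\to S(H)$ if and only if $H$ contains a triangle. Thus the planar graph $S(K_4)$ has circular chromatic number greater than $3$, and on the graphs $S(H)$ with $H$ simple and planar the Question asks whether every triangle-free planar graph is $3$-colorable, which is the statement of Gr\"otzsch's theorem. At the other extreme are the graphs with no short negative cycle at all.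

\begin{theorem}[Naserasr and Wang~\cite{NW}]\label{thm:NW}
Every signed bipartite planar graph of negative girth at least $6$ has circular chromatic number at most $3$.
\end{theorem}

The answer to the Question is nevertheless negative, and it stays negative when much more is forbidden.

\begin{theorem}\label{thm:main}
There is a signed bipartite planar graph $(G,\sigma)$ such that $S(H)\not\to(G,\sigma)$ for every non-bipartite loopless graph $H$, in particular for $H=K_3$, and $(G,\sigma)\not\to(K_{3,3},M)$, so that $\chi_c(G,\sigma)>3$.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $H$ be a finite nonempty loopless graph. The implication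
\[
(G,\sigma)\text{ is signed bipartite planar and } S(H)\not\to(G,\sigma)\quad\Longrightarrow\quad\chi_c(G,\sigma)\le3
\]
holds for all $(G,\sigma)$ if and only if $H$ is bipartite.
\end{theorem}

Thus Theorem~\ref{thm:NW} cannot be extended by forbidding $S(H)$ for a non-bipartite $H$, nor even by forbidding all the graphs $S(C_{2k+1})$, $k\ge1$, at once. Theorem~\ref{thm:NW} is used only for the ``if'' part of Theorem~\ref{thm:class}.

The counterexample combines the two extremes. In Section~\ref{sec:colorings} we describe homomorphisms to $(K_{3,3},M)$ as colorings with three colors in which a negative $4$-cycle forces its opposite vertices to have different colors. In Section~\ref{sec:reduction} we start from a plane triangulation $T$ with signed edges. Negative $4$-cycles, arranged so that no $S(H)$ with $H$ non-bipartite can map into them, prevent the faces of $T$ from seeing three colors, and longer negative cycles carry the signs of $T$. A coloring then produces in the dual cubic graph a family of disjoint cycles that passes through all negative faces, each cycle through an even number of them. In Section~\ref{sec:nocover} we build a $3$-edge-connected plane cubic graph in which no such family exists. Section~\ref{sec:proofs} assembles the two theorems.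

\section{Three colors and negative $4$-cycles}\label{sec:colorings}

The \emph{sign} $\sigma(W)$ of a walk $W$ is the product of the signs of its edges, counted with multiplicity. A closed walk enters a vertex as often as it leaves it, so its sign is unchanged by switching; hence a homomorphism maps each closed walk to a closed walk of the same sign. Homomorphisms compose: if the second one requires switching at a set $Y$ of vertices, switch the source of the first one at the preimage of $Y$.

Given a map $c\colon V(G)\to\{1,2,3\}$, call an edge \emph{monochromatic} if its ends have the same color and \emph{bichromatic} otherwise. The map $c$ is an \emph{admissible coloring} of $(G,\sigma)$ if some signature equivalent to $\sigma$ is negative exactly on the monochromatic edges.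

\begin{lemma}\label{lem:admissible}
For a signed bipartite graph $(G,\sigma)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\chi_c(G,\sigma)\le3$;
\item[(ii)] $(G,\sigma)\to(K_{3,3},M)$;
\item[(iii)] $(G,\sigma)$ has an admissible coloring.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $u_1,u_2,u_3$ and $w_1,w_2,w_3$ be the two parts of $K_{3,3}$, with $M=\{u_1w_1,u_2w_2,u_3w_3\}$. An edge $u_iw_j$ is negative exactly when $i=j$. If (ii) holds, the index of the image of each vertex is therefore an admissible coloring. If $c$ is an admissible coloring, send each vertex $z$ of one part of $G$ to $u_{c(z)}$ and each vertex $z$ of the other part to $w_{c(z)}$; this proves (ii).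

Suppose (iii) holds, with equivalent signature $\sigma'$. Placing $z$ at the point $c(z)$ of $\mathbb R/3\mathbb Z$ puts the ends of each $\sigma'$-positive edge at distance $1$ and the ends of each $\sigma'$-negative edge at distance $0\le\frac12$. So $\chi_c(G,\sigma)=\chi_c(G,\sigma')\le3$.

Suppose (i) holds. After rescaling the circle, a circular $r$-coloring is a map $V(G)\to\mathbb R/\mathbb Z$ with distances at least $\frac1r$ on positive edges and at most $\frac12-\frac1r$ on negative edges. These conditions become weaker as $r$ grows, so such a map exists for each $r=3+\frac1n$. A convergent subsequence in the compact space $(\mathbb R/\mathbb Z)^{V(G)}$ has a limit that satisfies the conditions for $r=3$. Let $\varphi\colon V(G)\to\mathbb R/3\mathbb Z$ be the resulting circular $3$-coloring, and round every value down to a multiple of $\frac12$. For real $s\le t$, the inequality $t-s\ge1$ implies $\lfloor 2t\rfloor-\lfloor 2s\rfloor\ge2$, and $t-s\le\frac12$ implies $\lfloor 2t\rfloor-\lfloor 2s\rfloor\le1$. Apply the first fact to both arcs between the ends of a positive edge and the second to the shorter arc between the ends of a negative edge: the rounded map is still a circular $3$-coloring. Now switch at every vertex whose value is not an integer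 and add $\frac32$ to that value. We obtain a circular $3$-coloring of some equivalent $(G,\sigma')$ with values in $\{0,1,2\}$. All distances are $0$ or $1$, so positive edges have distinct values at their ends and negative edges have equal values. This is (iii).
\end{proof}

If $c$ is an admissible coloring of $(G,\sigma)$, the invariance of signs under switching gives, for every closed walk $W$,
\begin{equation}\label{eq:parity}
\sigma(W)=(-1)^{\mu(W)},
\end{equation}
where $\mu(W)$ is the number of traversals of monochromatic edges by $W$. This identity is all that we use about admissible colorings, and we use it through one observation: \emph{in a path of length $2$ whose two ends have the same color, both edges are monochromatic or neither is.}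

To see how negative $4$-cycles interact with both sides of the Question, we record their diagonals. For a simple signed graph $(G,\sigma)$, the \emph{diagonal graph} $D(G,\sigma)$ has vertex set $V(G)$, and two vertices are adjacent in it if they are opposite on some negative $4$-cycle.

\begin{lemma}\label{lem:different}
In an admissible coloring of a simple signed bipartite graph $(G,\sigma)$, vertices adjacent in $D(G,\sigma)$ have different colors.
\end{lemma}

\begin{proof}
Let $a\,b\,a'\,b'$ be a $4$-cycle with $c(a)=c(a')$. Each of the paths $a\,b\,a'$ and $a\,b'\,a'$ has $0$ or $2$ monochromatic edges, so the cycle is positive by~\eqref{eq:parity}.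
\end{proof}

\begin{lemma}\label{lem:diagonal}
Let $(G,\sigma)$ be a simple signed bipartite graph and $H$ a loopless graph. Then $S(H)\to(G,\sigma)$ if and only if there is a graph homomorphism $H\to D(G,\sigma)$.
\end{lemma}

\begin{proof}
Let $\psi\colon S(H)\to(G,\sigma)$ be a homomorphism and $uv$ an edge of $H$. The negative $4$-cycle that replaces $uv$ maps to a negative closed walk $a\,b\,a'\,b'$ with $a=\psi(u)$ and $a'=\psi(v)$. If $a=a'$, the walk traverses the edge $ab$ twice and the edge $ab'$ twice; if $b=b'$, it traverses $ab$ twice and $a'b$ twice. Here we use that $G$ has no parallel edges. In both cases the walk would be positive. So the walk is a negative $4$-cycle on which $a$ and $a'$ are opposite, and $\psi$ restricts to a homomorphism $H\to D(G,\sigma)$.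

Conversely, let $h\colon H\to D(G,\sigma)$ be a homomorphism and $uv$ an edge of $H$. On a negative $4$-cycle, the two paths of length $2$ between opposite vertices have opposite signs. This holds for the cycle of $S(H)$ that replaces $uv$ and for a negative $4$-cycle of $G$ on which $h(u)$ and $h(v)$ are opposite. Send the middle vertex of each path from $u$ to $v$ to the middle vertex of the path of the same sign from $h(u)$ to $h(v)$. The two edges of such a path either both have the sign of their images or both have the wrong sign, and in the second case we switch at the middle vertex, which affects no other edge.
\end{proof}

\begin{example}\label{ex:SH}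
For $\{i,j,k\}=\{1,2,3\}$ the $4$-cycle $u_i\,w_i\,u_j\,w_k$ of $(K_{3,3},M)$ has exactly one edge in $M$, and opposite vertices of a $4$-cycle lie in the same part. So $D(K_{3,3},M)$ consists of the two triangles $u_1u_2u_3$ and $w_1w_2w_3$, and Lemma~\ref{lem:diagonal} shows that $S(H)\to(K_{3,3},M)$ if and only if $H$ is $3$-colorable. Next let $H$ be simple. A $4$-cycle of $S(H)$ contains two new vertices, which have degree $2$ and hence the same two neighbors; so it is one of the cycles that replace edges of $H$. Therefore $D(S(H))$ is the disjoint union of $H$ and a matching on the new vertices, and $S(K_3)\to S(H)$ if and only if $H$ contains a triangle.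
\end{example}

By Lemma~\ref{lem:diagonal}, the hypothesis of the Question says, for simple $G$, that $D(G,\sigma)$ has no triangle, and Theorem~\ref{thm:main} asks for a bipartite diagonal graph. A bipartite graph satisfies the constraint of Lemma~\ref{lem:different} with two colors, so negative $4$-cycles alone cannot yield a contradiction. They have to cooperate with longer negative cycles.

\section{From a signed triangulation to even covers}\label{sec:reduction}

A \emph{plane triangulation} is a simple connected plane graph in which every face is bounded by a triangle; the three vertices of that triangle are the \emph{corners} of the face. Let $T$ be a plane triangulation and $\pi$ a signature of $T$. A face is \emph{negative} if its boundary triangle $\partial f$ is negative. We build a signed graph $G(T,\pi)$ as follows.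
\begin{itemize}
\item Subdivide each edge $e$ of $T$ by a new vertex $b_e$, and give the two new edges signs with product $\pi(e)$.
\item In each face $f$ place a new vertex $y_f$. For each corner $x$ of $f$ add two new vertices $p_{f,x}$ and $q_{f,x}$, each adjacent exactly to $x$ and $y_f$, with signs that make the $4$-cycle $C_{f,x}=x\,p_{f,x}\,y_f\,q_{f,x}$ negative.
\end{itemize}
The first step makes the graph bipartite and keeps the sign of every closed walk of $T$; a negative face becomes a negative $6$-cycle. The second step places a copy of $S(K_{1,3})$ in each face, with its leaves at the corners. The graph $G(T,\pi)$ is simple and planar. It is bipartite, with one part $A$ formed by $V(T)$ and the vertices $y_f$, and the other part $B$ formed by the remaining vertices, all of degree $2$.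

\begin{lemma}\label{lem:avoid}
The graph $D(G(T,\pi))$ is bipartite. Hence $S(H)\not\to G(T,\pi)$ for every non-bipartite loopless graph $H$.
\end{lemma}

\begin{proof}
A $4$-cycle of $G(T,\pi)$ contains two vertices of $B$, and since they have degree $2$ they have the same pair of neighbors. The neighbors of $b_e$ are the ends of $e$; these pairs lie in $V(T)$ and are distinct for distinct $e$ because $T$ is simple. The pair $\{x,y_f\}$ is the neighborhood of $p_{f,x}$ and $q_{f,x}$ only. So the $4$-cycles are exactly the $C_{f,x}$, and the edges of the diagonal graph are the pairs $x\,y_f$ and $p_{f,x}\,q_{f,x}$. Each of them has exactly one end among the vertices $y_f$ and $q_{f,x}$, so the diagonal graph is bipartite. A graph with a homomorphism to a bipartite graph is bipartite, and Lemma~\ref{lem:diagonal} gives the second statement.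
\end{proof}

\begin{remark}\label{rem:simple}
The simplicity of $T$ cannot be dropped. Suppose we allowed two parallel edges $e,e'$ of opposite signs between $x$ and $x'$. Then $x\,b_e\,x'\,b_{e'}$ would be a negative $4$-cycle, and for a face $f$ incident with $e$ the vertices $x,x',y_f$ would form a triangle in the diagonal graph. This is why the dual graph constructed in Section~\ref{sec:nocover} has to be $3$-edge-connected.
\end{remark}

Now let $c$ be an admissible coloring of $G(T,\pi)$. We look at its restriction to $V(T)$ and use the words monochromatic and bichromatic for edges of $T$ as well. Two properties hold.
\begin{enumerate}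
\item[(A)] \emph{The corners of each face use at most two colors.} By Lemma~\ref{lem:different} they all avoid the color $c(y_f)$.
\item[(B)] \emph{A closed walk $W$ of $T$ whose vertices all have the same color satisfies $\pi(W)=+1$.} Each step $u\,b_e\,v$ of the subdivided walk has $0$ or $2$ monochromatic edges, so the subdivided walk is positive by~\eqref{eq:parity}, and its sign is $\pi(W)$.
\end{enumerate}
By (A), each face has $0$ or $2$ bichromatic edges, so the borders between the color classes are disjoint closed curves. By (B), every negative face lies on a border. These curves are cycles of the dual graph $T^*$, which has a vertex for each face of $T$ and, for each edge $e$ of $T$, an edge $e^*$ joining the two faces incident with $e$. The graph $T^*$ is cubic and loopless. The example below shows what else (B) says about the borders.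

\begin{example}\label{ex:K4}
Let $T=K_4$. Any three vertices are the corners of a face, so by (A) at most two colors occur. If one vertex $x$ has a color of its own and the other three share a color, the bichromatic edges are the three edges at $x$, and their duals form a triangle through the three faces at $x$. In the product of the signs of these three faces each edge at $x$ occurs twice, so the product is the sign of the triangle $T-x$, which is $+1$ by (B). If the colors split the vertices into two pairs, the duals of the four bichromatic edges form a $4$-cycle through all faces, and in the product of the four face signs every edge occurs twice. In both cases the border passes through an even number of negative faces.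
\end{example}

This leads to the following definition. A \emph{marked graph} is a pair $(Q,U)$ of a loopless graph $Q$ and a set $U\subseteq V(Q)$ of \emph{marked} vertices. For $Z\subseteq E(Q)$, the \emph{$Z$-degree} of a vertex is the number of edges of $Z$ incident with it. The set $Z$ is an \emph{even cover} of $(Q,U)$ if every vertex has $Z$-degree $0$ or $2$, so that $Z$ is the edge set of a family of vertex-disjoint cycles; every marked vertex has $Z$-degree $2$; and every cycle of $Z$ contains an even number of marked vertices. Vertices of $Z$-degree $2$ are \emph{covered}.

\begin{proposition}\label{prop:cover}
Let $U$ be the set of negative faces of $(T,\pi)$. If $G(T,\pi)\to(K_{3,3},M)$, then $(T^*,U)$ has an even cover.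
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:admissible} there is an admissible coloring $c$. Let $Z$ be the set of edges $e^*$ with $e$ a bichromatic edge of $T$. A triangle whose vertices use at most two colors has $0$ or $2$ bichromatic edges, so by (A) all $Z$-degrees are $0$ or $2$. By (B) the corners of a negative face do not all have the same color, so every face in $U$ is covered.

Let $f_1,\dots,f_k$ be a cycle of $Z$, where $e_i^*$ joins $f_i$ to $f_{i+1}$ and indices are taken modulo $k$. The boundary of $f_i$ consists of the bichromatic edges $e_{i-1},e_i$ and a monochromatic edge $d_i$. As in Example~\ref{ex:K4}, each $e_i$ occurs twice in the product of the face signs: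
\[
\prod_{i=1}^k\pi(\partial f_i)=\prod_{i=1}^k\pi(e_{i-1})\,\pi(e_i)\,\pi(d_i)=\prod_{i=1}^k\pi(d_i).
\]
It remains to show that the last product is $+1$, and for this we arrange the edges $d_i$ into two closed walks, one on each side of the border. The corners of $f_i$ use exactly two colors, so $e_{i-1}$ and $e_i$ have the same pair of colors at their ends. Hence all $e_i$ have the same pair of colors, say $1$ and $2$. Let $x_i$ be the end of $e_i$ of color $1$ and $x_i'$ the end of color $2$. The edges $e_{i-1}$ and $e_i$ are two sides of a triangle, so they share exactly one end, and $d_i$ joins their other ends. Thus either $x_{i-1}'=x_i'$ and $d_i=x_{i-1}x_i$, or $x_{i-1}=x_i$ and $d_i=x_{i-1}'x_i'$. Follow the cyclic sequence $x_1,\dots,x_k$, skipping the steps at which it does not move. This gives a closed walk on vertices of color $1$, possibly of length $0$, whose edges are the $d_i$ of the first kind. The sequence $x_1',\dots,x_k'$ gives a closed walk on vertices of color $2$ whose edges are the $d_i$ of the second kind. Both walks are positive by (B), so $\prod_i\pi(d_i)=+1$, and an even number of the faces $f_i$ are negative.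
\end{proof}

\section{A plane cubic graph with no even cover}\label{sec:nocover}

For a set $X$ of vertices of a graph $Q$, let $\delta(X)$ be the set of edges with exactly one end in $X$. A graph with at least two vertices is \emph{$3$-edge-connected} if $|\delta(X)|\ge3$ for every nonempty proper subset $X$ of its vertex set. The goal of this section is the following.

\begin{proposition}\label{prop:nocover}
There are a $3$-edge-connected plane cubic graph $Q$ and a set $U\subseteq V(Q)$ with $|U|$ even such that $(Q,U)$ has no even cover.
\end{proposition}

If $|U|$ is odd there is trivially no even cover, but this case is of no use: the product of the signs of all faces of $(T,\pi)$ is $\prod_e\pi(e)^2=+1$, so the number of negative faces is even. If $|U|$ is even, a single cycle through all marked vertices is an even cover, so $Q$ must have no such cycle, and in particular no Hamilton cycle. Our plan is to build a piece that is attached by three edges and forces every even cover to use one specified edge among the three. Three such pieces whose specified edges meet at one vertex give the contradiction.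

\subsection{Cuts of size three}

Two operations build all our graphs. Let $Q_1,Q_2$ be disjoint cubic $3$-edge-connected graphs and $v_i\in V(Q_i)$; there is no loop at $v_i$, since $|\delta(\{v_i\})|\ge 3$. To \emph{substitute} $Q_2-v_2$ for $v_1$, delete $v_1$ and $v_2$ and join the three dangling edge-ends of $Q_1-v_1$ to those of $Q_2-v_2$ according to any chosen bijection. To \emph{insert an edge} into $Q_1$, subdivide two distinct edges by new vertices $s$ and $t$ and add the edge $st$.

\begin{lemma}\label{lem:ops}
The graph $K_4$, the cube and the pentagonal prism are planar, cubic and $3$-edge-connected. Substitution and edge insertion produce cubic $3$-edge-connected graphs. Substitution preserves planarity for every choice of the bijection, and edge insertion preserves planarity if the two subdivided edges lie on a common face.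
\end{lemma}

\begin{proof}
In $K_4$ we have $|\delta(X)|=|X|(4-|X|)\ge3$. The cube and the pentagonal prism consist of two cycles of length $n\in\{4,5\}$ joined by $n$ spokes. Say that $X$ \emph{splits} a set if it contains some but not all of its elements. If $X$ splits the vertex set of a cycle, then $\delta(X)$ contains at least two edges of that cycle. If both cycles are split, then $|\delta(X)|\ge4$. If exactly one is split, then $\delta(X)$ also contains a spoke. If neither is split, then $\delta(X)$ consists of the $n$ spokes.

Consider a substitution, let $V_i=V(Q_i)\setminus\{v_i\}$, and let $X$ be a nonempty proper subset of $V_1\cup V_2$. If $X$ does not split $V_1$, we may replace $X$ by its complement and assume $X\subseteq V_2$; then $|\delta(X)|$ is the same as in $Q_2$, hence at least $3$. The same argument applies if $X$ does not split $V_2$. Suppose $X$ splits both. One of the sets $V_i\cap X$ and $V_i\setminus X$ receives at most one of the three edges at $v_i$ in $Q_i$, and it has at least three boundary edges in $Q_i$; so at least two edges run between the two sets. Adding the cases $i=1,2$ gives $|\delta(X)|\ge4$. For planarity, draw each $Q_i$ on a sphere and remove a small open disk around $v_i$ whose boundary circle meets the drawing in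 three points, one on each edge at $v_i$. Any bijection between three points on one circle and three points on another extends to a homeomorphism of the circles. Gluing the two remaining closed disks along it gives a drawing of the new graph on a sphere.

Consider an edge insertion and a nonempty proper vertex set $X$ of the new graph. If $X$ splits $V(Q_1)$, each edge of $Q_1$ with exactly one end in $X$ has become a path with at least one edge in $\delta(X)$, and these paths are edge-disjoint; so $|\delta(X)|\ge3$. Otherwise $X$ or its complement is $\{s\}$, $\{t\}$ or $\{s,t\}$, and $|\delta(X)|$ is $3$, $3$ or $4$. The edge $st$ can be drawn inside a face whose boundary contains both subdivided edges.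
\end{proof}

The inverse of substitution is contraction, and even covers survive it. Let $(Q,U)$ be a marked graph and $X\subseteq V(Q)$ with $|\delta(X)|=3$. Let $(Q,U)/X$ be the marked graph obtained by deleting the edges with both ends in $X$ and identifying $X$ to a single vertex $x$, which is marked if and only if $|U\cap X|$ is odd.

\begin{lemma}\label{lem:contract}
If $Z$ is an even cover of $(Q,U)$ and $|\delta(X)|=3$, then $|Z\cap\delta(X)|\in\{0,2\}$, and the edges of $Z$ with at most one end in $X$ form an even cover of $(Q,U)/X$.
\end{lemma}

\begin{proof}
Every cycle has an even number of edges in $\delta(X)$, so $|Z\cap\delta(X)|$ is even. If it is $0$, every cycle of $Z$ lies inside $X$ or outside $X$. The cycles inside $X$ cover $U\cap X$, each with an even number of marked vertices, so $x$ is unmarked, and the cycles outside $X$ form an even cover of the contraction. If it is $2$, exactly one cycle $C$ of $Z$ enters $X$ from outside, and it meets $X$ in a single path $L$. The marked vertices of $X$ that are not on $L$ lie on cycles inside $X$, so their number is even, and the number of marked vertices on $L$ has the parity of $|U\cap X|$. Replacing $L$ by $x$ therefore preserves the parity of the number of marked vertices on $C$.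
\end{proof}

So a set $X$ with $|\delta(X)|=3$ behaves like a single vertex, except that it may be more restrictive. An unmarked vertex of degree $3$ allows $Z$ to use none of its edges or any two of them, and a marked one allows any two. We look for sets $X$ that exclude one of these options.

\subsection{Forcing an unmarked vertex to be covered}

A \emph{cube fragment} in a marked graph is a set $X=\{s_1,s_2,s_3,z,m_{12},m_{13},m_{23}\}$ such that the edges inside $X$ are those joining $m_{ij}$ to $s_i$, $s_j$ and $z$, one further edge leaves $X$ at each $s_i$, no other edge leaves $X$, and the marked vertices of $X$ are $s_1,s_2,s_3,z$; see Figure~\ref{fig:R}. The graph inside $X$ is a cube with one vertex deleted: view $s_i$, $m_{ij}$, $z$ as the subsets $\{i\}$, $\{i,j\}$, $\{1,2,3\}$, with $\emptyset$ deleted. A cube fragment has four marked vertices, so it contracts to an unmarked vertex.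

\begin{lemma}\label{lem:cube}
Every even cover $Z$ uses two edges of $\delta(X)$ for each cube fragment $X$. Thus the unmarked vertex obtained by contracting $X$ is covered.
\end{lemma}

\begin{proof}
Otherwise $Z\cap\delta(X)=\emptyset$ by Lemma~\ref{lem:contract}. Then the four marked vertices send $8$ edges of $Z$ to the three vertices $m_{ij}$, whose $Z$-degrees add up to at most $6$.
\end{proof}

\subsection{The pentagonal prism}

Covered unmarked vertices let us change the parity of a cycle without giving $Z$ any new freedom. We use two of them in the pentagonal prism $\Pi$, which has an outer cycle $a_1\cdots a_5$, an inner cycle $b_1\cdots b_5$ and spokes $a_ib_i$, with indices modulo $5$. Mark all vertices except $b_2$ and $b_5$.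

\begin{lemma}\label{lem:prism}
No even cover of $\Pi$ covers both $b_2$ and $b_5$ and contains both $a_1b_1$ and $a_3b_3$.
\end{lemma}

\begin{proof}
Suppose $Z$ does. All ten vertices are covered, so $K=E(\Pi)\setminus Z$ is a perfect matching, and its spokes are among $a_2b_2$, $a_4b_4$, $a_5b_5$. The vertices $b_i$ that are not on a spoke of $K$ are matched to each other, so $K$ has an odd number of spokes. If $K$ contains all three, then $b_3$ cannot be matched, because $b_2$ and $b_4$ are taken and $a_3b_3\notin K$. So $K$ has exactly one spoke $a_ib_i$. The remaining inner vertices form the path $b_{i+1}b_{i+2}b_{i+3}b_{i+4}$, whose only perfect matching is $\{b_{i+1}b_{i+2},\,b_{i+3}b_{i+4}\}$, and the same holds on the outer cycle. Hence $Z$ contains the $4$-cycle $a_{i+2}a_{i+3}b_{i+3}b_{i+2}$. Its inner vertices are $b_4,b_5$ for $i=2$, they are $b_1,b_2$ for $i=4$, and they are $b_2,b_3$ for $i=5$. In each case exactly one of them is unmarked, so the $4$-cycle has three marked vertices, a contradiction.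
\end{proof}

The conditions cannot simply be dropped. The Hamilton cycle $a_1b_1b_5b_4b_3b_2a_2a_3a_4a_5$ is an even cover that contains $a_1b_1$ but not $a_3b_3$, so forcing one spoke is not enough. The cycle $a_1a_2a_3b_3b_4a_4a_5b_5b_1$ is an even cover that contains both spokes and misses only $b_2$; this is why the cube fragments are needed.

\subsection{Forcing an edge}

Lemma~\ref{lem:prism} assumes that two edges are forced, while our goal is to force an edge. The way out is that forcing is easy when a vertex of degree $2$ is available. Take a $4$-cycle $\alpha_0\alpha_1\alpha_2\alpha_3$ with $\alpha_0,\alpha_1,\alpha_2$ marked and $\alpha_3$ unmarked, and suppose one further edge leaves each of $\alpha_0,\alpha_1,\alpha_3$, while $\alpha_2$ has degree $2$. An even cover contains both edges at $\alpha_2$. If it avoided the edge leaving the $4$-cycle at $\alpha_0$, it would contain $\alpha_0\alpha_1$ and $\alpha_0\alpha_3$, and hence the whole $4$-cycle, which has three marked vertices. So the edge leaving at $\alpha_0$ is forced. To return to a cubic graph we use two such $4$-cycles and join their vertices of degree $2$ by a new edge. An even cover that avoids the new edge is subject to both forcings, which the prism forbids. Hence the new edge itself is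 forced.

Precisely, we construct a marked graph $(R,U_R)$ from $\Pi$ in three steps.
\begin{enumerate}
\item Substitute a triangle $\alpha_0\alpha_1\alpha_3$ (that is, $K_4$ minus a vertex) for $a_1$, with edges $\alpha_0b_1$, $\alpha_1a_2$, $\alpha_3a_5$, and a triangle $\beta_0\beta_1\beta_3$ for $a_3$, with edges $\beta_0b_3$, $\beta_1a_2$, $\beta_3a_4$.
\item The outer face is now bounded by the cycle $\alpha_3\alpha_1a_2\beta_1\beta_3a_4a_5$. Subdivide $\alpha_1\alpha_3$ by $\alpha_2$ and $\beta_1\beta_3$ by $\beta_2$, and insert the edge $\alpha_2\beta_2$.
\item Substitute a cube minus a vertex for each of $b_2$ and $b_5$; call the new vertex sets $X_2$ and $X_5$.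
\end{enumerate}
Mark $X_2$ and $X_5$ as cube fragments, and mark the twelve vertices
\[
\alpha_0,\alpha_1,\alpha_2,\quad\beta_0,\beta_1,\beta_2,\quad a_2,a_4,a_5,\quad b_1,b_3,b_4,
\]
leaving $\alpha_3$ and $\beta_3$ unmarked. By Lemma~\ref{lem:ops}, $R$ is planar, cubic and $3$-edge-connected. It has $14+2\cdot7=28$ vertices, of which $12+2\cdot4=20$ are marked. Figure~\ref{fig:R} shows the result.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,
  mk/.style={circle,draw,fill=black,inner sep=1.6pt},
  un/.style={circle,draw,fill=white,inner sep=1.6pt},
  cu/.style={rectangle,draw,fill=white,inner sep=3.2pt}]
\draw[very thick] (162:3.4) arc (162:18:3.4);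
\node[mk,label={342:$b_1$}] (b1) at (162:1.25) {};
\node[cu,label={270:$X_2$}] (b2) at (90:1.25) {};
\node[mk,label={198:$b_3$}] (b3) at (18:1.25) {};
\node[mk,label={270:$b_4$}] (b4) at (-54:1.25) {};
\node[cu,label={280:$X_5$}] (b5) at (234:1.25) {};
\node[mk,label={90:$a_2$}] (a2) at (90:2.6) {};
\node[mk,label={-54:$a_4$}] (a4) at (-54:2.7) {};
\node[mk,label={234:$a_5$}] (a5) at (234:2.7) {};
\node[mk,label={280:$\alpha_0$}] (p0) at (162:2.0) {};
\node[mk,label={100:$\alpha_1$}] (p1) at (148:2.7) {};
\node[mk,label={180:$\alpha_2$}] (p2) at (162:3.4) {};
\node[un,label={220:$\alpha_3$}] (p3) at (176:2.7) {};
\node[mk,label={260:$\beta_0$}] (q0) at (18:2.0) {};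
\node[mk,label={80:$\beta_1$}] (q1) at (32:2.7) {};
\node[mk,label={0:$\beta_2$}] (q2) at (18:3.4) {};
\node[un,label={320:$\beta_3$}] (q3) at (4:2.7) {};
\draw (b1)--(b2)--(b3)--(b4)--(b5)--(b1);
\draw (p0)--(p1)--(p2)--(p3)--(p0) (q0)--(q1)--(q2)--(q3)--(q0);
\draw (p0)--(b1) (a2)--(b2) (q0)--(b3) (a4)--(b4) (a5)--(b5);
\draw (p1)--(a2)--(q1) (q3)--(a4)--(a5)--(p3);
\begin{scope}[shift={(6.6,0.4)}]
\node[mk,label={90:$z$}] (z) at (0,0) {};
\node[mk,label={20:$s_1$}] (s1) at (90:1.3) {};
\node[mk,label={270:$s_2$}] (s2) at (210:1.3) {};
\node[mk,label={270:$s_3$}] (s3) at (330:1.3) {};
\node[un,label={150:$m_{12}$}] (m12) at (150:1.3) {};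
\node[un,label={270:$m_{23}$}] (m23) at (270:1.3) {};
\node[un,label={30:$m_{13}$}] (m13) at (30:1.3) {};
\draw (s1)--(m12)--(s2)--(m23)--(s3)--(m13)--(s1);
\draw (z)--(m12) (z)--(m23) (z)--(m13);
\draw (s1)--(90:2.0) (s2)--(210:2.0) (s3)--(330:2.0);
\end{scope}
\end{tikzpicture}
\caption{Left: the marked graph $R$, in which every even cover contains the thick edge $\alpha_2\beta_2$. Black vertices are marked, white vertices are unmarked, and each square stands for a copy of the cube fragment. Right: the cube fragment with its three outgoing edges.}
\label{fig:R}
\end{figure}

\begin{lemma}\label{lem:R}
Every even cover of $(R,U_R)$ contains the edge $\alpha_2\beta_2$.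
\end{lemma}

\begin{proof}
Suppose an even cover $Z$ does not. Then $Z$ is an even cover of $(R-\alpha_2\beta_2,U_R)$, in which $\alpha_2$ and $\beta_2$ have degree $2$. The argument at the start of this subsection, applied to the $4$-cycles $\alpha_0\alpha_1\alpha_2\alpha_3$ and $\beta_0\beta_1\beta_2\beta_3$, shows that $Z$ contains $\alpha_0b_1$ and $\beta_0b_3$. By Lemma~\ref{lem:cube}, $Z$ uses two edges of $\delta(X_2)$ and two of $\delta(X_5)$. In $R-\alpha_2\beta_2$ the four sets $\{\alpha_0,\dots,\alpha_3\}$, $\{\beta_0,\dots,\beta_3\}$, $X_2$, $X_5$ are disjoint, each has three boundary edges, and they contain $3,3,4,4$ marked vertices. Contracting them one after another to vertices $a_1,a_3,b_2,b_5$ gives the prism $\Pi$ with $b_2$ and $b_5$ as its only unmarked vertices. By Lemma~\ref{lem:contract}, what remains of $Z$ is an even cover of $\Pi$. It covers $b_2$ and $b_5$ and contains $a_1b_1$ and $a_3b_3$, contrary to Lemma~\ref{lem:prism}.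
\end{proof}

\subsection{Three forced edges at one vertex}

\begin{proof}[Proof of Proposition~\ref{prop:nocover}]
The graph $R-\alpha_2$ has $27$ vertices, $19$ of them marked, and dangling edge-ends at $\alpha_1$, $\alpha_3$ and $\beta_2$. Take $K_4$ with vertices $v,v_1,v_2,v_3$. For $i=1,2,3$ substitute a copy of $R-\alpha_2$, with vertex set $P_i$, for $v_i$, choosing the bijection so that the edge $g_i$ from $v$ to $P_i$ ends at the copy of $\beta_2$. The resulting graph $Q$ is planar, cubic and $3$-edge-connected by Lemma~\ref{lem:ops}, and it has $1+3\cdot27=82$ vertices. Let $U$ consist of $v$ and the marked vertices of the three copies, so that $|U|=1+3\cdot19=58$ is even.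

Suppose $Z$ is an even cover of $(Q,U)$, and fix $i$. The set $X=V(Q)\setminus P_i$ has three boundary edges and $58-19=39$ marked vertices, so it contracts to a marked vertex. Hence $(Q,U)/X$ is a copy of $(R,U_R)$ in which the contracted vertex plays the role of $\alpha_2$ and $g_i$ plays the role of $\alpha_2\beta_2$. By Lemmas~\ref{lem:contract} and~\ref{lem:R}, $g_i\in Z$. This holds for $i=1,2,3$, so $v$ has $Z$-degree $3$, a contradiction.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

We recall two standard facts about the dual $Q^*$ of a connected plane graph $Q$. First, $Q^*$ is a connected plane graph whose dual is $Q$; the face of $Q^*$ that corresponds to a vertex $f$ of $Q$ has a boundary walk formed by the duals of the edges at $f$. Second, the edges of a cycle of $Q^*$, including a loop or a pair of parallel edges, are dual to the edges of a set $\delta(X)$ with $X$ a nonempty proper subset of $V(Q)$.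

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take a plane drawing of the graph $Q$ and the set $U$ from Proposition~\ref{prop:nocover}, and let $T=Q^*$. Since $Q$ is $3$-edge-connected, $T$ has no cycle of length $1$ or $2$, so $T$ is simple. Since $Q$ is cubic, each face of $T$ is bounded by a closed walk of length $3$, which in a simple graph is a triangle. So $T$ is a plane triangulation with $T^*=Q$.

We choose a signature whose negative faces are exactly those in $U$. Split $U$ into pairs, which is possible because $|U|$ is even; join each pair by a path in the connected graph $Q$; and let $J$ be the set of edges that lie on an odd number of these paths. A path has odd degree exactly at its two ends, so the vertices of odd $J$-degree are exactly those of $U$. Put $\pi(e)=-1$ if $e^*\in J$ and $\pi(e)=+1$ otherwise. The sign of the boundary of a face $f$ is $-1$ to the power of the $J$-degree of $f$, so $f$ is negative if and only if $f\in U$.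

Let $(G,\sigma)=G(T,\pi)$, a signed bipartite planar graph. By Lemma~\ref{lem:avoid}, $S(H)\not\to(G,\sigma)$ for every non-bipartite loopless $H$. A homomorphism $(G,\sigma)\to(K_{3,3},M)$ would give an even cover of $(Q,U)$ by Proposition~\ref{prop:cover}, and there is none. By Lemma~\ref{lem:admissible}, $\chi_c(G,\sigma)>3$.
\end{proof}

For the graph $Q$ built above, with $82$ vertices and $123$ edges, Euler's formula gives $2-82+123=43$ faces. So $T$ has $43$ vertices, $123$ edges and $82$ faces, and since each face receives seven new vertices, $G$ has $43+123+7\cdot82=740$ vertices.

\begin{proof}[Proof of Theorem~\ref{thm:class}]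
If $H$ is not bipartite, the graph of Theorem~\ref{thm:main} violates the implication.

Let $H$ be bipartite, and let $(G,\sigma)$ be a signed bipartite planar graph with $S(H)\not\to(G,\sigma)$. The signed graph $S(K_2)$ is a negative $4$-cycle $u\,x\,v\,y$. Its diagonal graph has an edge, so $H$ maps to it, and $S(H)\to S(K_2)$ by Lemma~\ref{lem:diagonal}. Since homomorphisms compose, $S(K_2)\not\to(G,\sigma)$.

It follows that $(G,\sigma)$ has no negative cycle of length $4$ or $2$. Indeed, if $C$ is a negative $4$-cycle of $(G,\sigma)$, regarded as a simple signed graph, then $D(C)$ has an edge, and Lemma~\ref{lem:diagonal} gives $S(K_2)\to C$. If $(G,\sigma)$ has two parallel edges of opposite signs, name $x$ and $y$ so that the path $u\,y\,v$ is the negative one, and switch at $x$ and $y$ as needed so that $uy$ is the only negative edge of $S(K_2)$. Send $u,v$ to one end of the parallel pair and $x,y$ to the other, $uy$ to the negative edge and the other three edges to the positive edge; this is again a homomorphism $S(K_2)\to(G,\sigma)$.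

All cycles of the bipartite graph $G$ have even length, so $(G,\sigma)$ has negative girth at least $6$. Any remaining parallel edges have equal signs and impose the same condition on a circular coloring, so all but one of each parallel class may be deleted. Theorem~\ref{thm:NW} gives $\chi_c(G,\sigma)\le3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{NW}
Reza Naserasr and Zhouningxin Wang,
\emph{Signed bipartite circular cliques and a bipartite analogue of Gr\"otzsch's theorem},
Discrete Mathematics 346 (2023); arXiv:2109.12618 (2021).

\end{thebibliography}
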